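# Singleton sets of positive definite extensions in the complex moment problem

All measures are positive unless they are called complex, and every integrand is assumed absolutely integrable. The question treated here comes from D. Cichoń, J. Stochel, F.H. Szafraniec, "The complex moment problem: determinacy and extendibility", arXiv:1803.03066 (2018).

## 1. Two measures that the monomials with $m+n\ge 0$ tell apart

We use two index sets,
$$\mathbb N=\{(m,n)\in\mathbb Z^2: m\ge 0,\ n\ge 0\},\qquad \mathbb N_+=\{(m,n)\in\mathbb Z^2: m+n\ge 0\}.$$
The first is a quadrant, the second a half-plane. For instance $(1,-1)$ and $(3,-2)$ lie in $\mathbb N_+$ but not in $\mathbb N$.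

**Definition (moment sequences).** A family $\gamma=\{\gamma_{m,n}\}_{(m,n)\in\mathbb N}\subset\mathbb C$ is a *complex moment sequence* if there is a Borel measure $\mu$ on $\mathbb C$, called a *representing measure*, with $\gamma_{m,n}=\int_{\mathbb C}z^m\bar z^n\,d\mu(z)$ for all $(m,n)\in\mathbb N$. It is *determinate* if this measure is unique, and *indeterminate* if there are at least two.

A representing measure is finite, with mass $\gamma_{0,0}$, and $\int|z|^k\,d\mu<\infty$ for every $k\ge0$, because $z^k$ is assumed absolutely integrable.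

**Definition (positive definite extensions).** A family $\Gamma=\{\Gamma_{m,n}\}_{(m,n)\in\mathbb N_+}\subset\mathbb C$ is *positive definite on $\mathbb N_+$* if
$$\sum_{(m,n),(p,q)\in\mathbb N_+}\lambda_{m,n}\bar\lambda_{p,q}\,\Gamma_{m+q,\,n+p}\ \ge 0$$
for every finitely supported family $\{\lambda_{m,n}\}\subset\mathbb C$. It *extends* $\gamma$ if $\Gamma_{m,n}=\gamma_{m,n}$ on $\mathbb N$. We write $\mathrm{PDE}(\gamma)$ for the set of all positive definite extensions of $\gamma$ on $\mathbb N_+$.

There are two basic sources of positive definite families. Write $\mathbb C^*=\mathbb C\setminus\{0\}$.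

The first is a measure $\mu$ on $\mathbb C^*$ with all absolute moments finite. If $m+n\ge0$, then $|z^m\bar z^n|=|z|^{m+n}$ is integrable, so $\Gamma_{m,n}=\int_{\mathbb C^*}z^m\bar z^n\,d\mu$ makes sense on all of $\mathbb N_+$. It is positive definite, because $z^q\bar z^p=\overline{z^p\bar z^q}$ turns the double sum into $\int|\sum\lambda_{m,n}z^m\bar z^n|^2d\mu\ge0$.

The second is a direction $\alpha\in\mathbb R$ and a number $c\ge0$. Put $\Gamma_{m,n}=c\,\delta_{m+n,0}\,e^{i(m-n)\alpha}$. For $(m,n),(p,q)\in\mathbb N_+$ both $m+n$ and $p+q$ are nonnegative, so their sum vanishes only if both vanish. That is,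
$$\delta_{(m+q)+(n+p),\,0}=\delta_{m+n,0}\,\delta_{p+q,0},\qquad (m+q)-(n+p)=(m-n)-(p-q), \tag{1}$$
and the double sum equals $c\,\big|\sum_{m+n=0}\lambda_{m,n}e^{i(m-n)\alpha}\big|^2\ge0$.

The second source says what an atom at the origin becomes on $\mathbb N_+$. The function $z\bar z^{-1}$ has no value at $0$: along the ray in direction $\alpha$ it equals $e^{2i\alpha}$. An atom at $0$ thus carries a hidden direction that $\mathbb N$ cannot see and $\mathbb N_+$ can.

We can now settle an easy case of the question whether non-uniqueness of measures forces non-uniqueness of extensions.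

**Proposition A (easy case).** Let $\mu\ne\mu'$ be representing measures of $\gamma$.

1. If $\mu(\{0\})>0$ or $\mu'(\{0\})>0$, then $\mathrm{PDE}(\gamma)$ is infinite.
2. If $\mu(\{0\})=\mu'(\{0\})=0$, and $\int_{\mathbb C^*} z^m\bar z^n\,d\mu\ne\int_{\mathbb C^*} z^m\bar z^n\,d\mu'$ for some $(m,n)\in\mathbb N_+$, then $\mathrm{PDE}(\gamma)$ has at least two elements.

*Proof.* For part 1 let $c=\mu(\{0\})>0$ (the other case is the same), and for $\alpha\in[0,\pi)$ put $\Gamma^\alpha_{m,n}=\int_{\mathbb C^*}z^m\bar z^nd\mu+c\,\delta_{m+n,0}e^{i(m-n)\alpha}$. This is a sum of two positive definite families. On $\mathbb N$ the second term is nonzero only at $(0,0)$, where it is $c$; this is exactly the contribution of the atom to $\gamma$. So $\Gamma^\alpha\in\mathrm{PDE}(\gamma)$. The values $\Gamma^\alpha_{1,-1}=\text{const}+c\,e^{2i\alpha}$ are pairwise distinct for $\alpha\in[0,\pi)$. For part 2, the two families of integrals over $\mathbb C^*$ are positive definite, they extend $\gamma$ because nothing is lost at $0$, and they differ by assumption. $\square$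

The proof of part 1 used a single measure with an atom at $0$, so a determinate $\gamma$ can have infinitely many extensions. For $\mu=\delta_0$ we have $\gamma_{0,0}=1$ and $\gamma_{m,n}=0$ otherwise, and $\delta_{m+n,0}e^{i(m-n)\alpha}$ is an extension for every $\alpha$.

**Example (part 2 does occur).** Write $z=re^{i\varphi}$ and $x=\log r$. Let $\mu$ have $\varphi$ uniform on $[0,2\pi)$ and, independently, $x$ standard normal. Put
$$G(x)=\sin(2\pi x)e^{-x^2/2},\qquad \mathcal G(x)=\int_{-\infty}^xG(u)\,du,\qquad h(x)=\mathcal G(x)e^{x^2/2}.$$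
Since $G$ is odd, $\int_{\mathbb R} G=0$. From $\int_x^\infty e^{-u^2/2}du\le\sqrt{\pi/2}\,e^{-x^2/2}$ for $x\ge0$ (put $u=x+v$) we get $|h|\le\sqrt{\pi/2}$ everywhere. For an integer $k$,
$$\int e^{kx}G\,dx=e^{k^2/2}\int\sin(2\pi y+2\pi k)e^{-y^2/2}dy=0$$
by the shift $x=y+k$ and oddness. Integration by parts gives $\int e^{kx}\mathcal G\,dx=-\frac1k\int e^{kx}G\,dx=0$ for $k\ge1$, while $\int\mathcal G\,dx=-\int xG\,dx=-2\pi\sqrt{2\pi}\,e^{-2\pi^2}\ne0$.

Let $\mu'=(1+\varepsilon h(x)\cos2\varphi)\,\mu$ with $0<\varepsilon\le\sqrt{2/\pi}$, a positive measure. The moments of $\mu'$ and $\mu$ can differ only when $m-n=\pm2$, and there the difference is a constant multiple of $\int e^{(m+n)x}\mathcal G\,dx$. On $\mathbb N$ the condition $m-n=\pm2$ forces $m+n\ge2$, and the difference is $0$. At $(1,-1)$ we have $m+n=0$, and the difference is not $0$.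

**What changes in general?** The first thing one would try for an indeterminate $\gamma$ is exactly Proposition A: extend along each of the two measures. This stops working when the two measures have the same moments on all of $\mathbb N_+$, because the two extensions are then one and the same. This does happen.

**Example (the collapse).** Place the log-normal law on the positive real axis: for $|s|\le1$ let $\mu_s$ be the image of $(1+s\sin 2\pi x)\frac{1}{\sqrt{2\pi}}e^{-x^2/2}dx$ under $x\mapsto e^x\in\mathbb C$. On the real axis $z^m\bar z^n=t^{m+n}$, and by the computation above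
$$\int z^m\bar z^nd\mu_s=e^{(m+n)^2/2}\qquad\text{for all }(m,n)\in\mathbb N_+\text{ and all } s.$$
So $\gamma_{m,n}=e^{(m+n)^2/2}$ is indeterminate, none of the $\mu_s$ charges $0$, and all of them give the same extension $\Gamma_{m,n}=e^{(m+n)^2/2}$. Is there another extension?

## 2. Facts about extensions and the theorem to be proved

The structural fact that we quote is the following.

**(b)** $\Gamma$ is positive definite on $\mathbb N_+$ if and only if there are Borel measures $\mu$ on $\mathbb C^*$ and $\nu$ on the unit circle $\mathbb T$ such that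
$$\Gamma_{m,n}=\int_{\mathbb C^*}z^m\bar z^n\,d\mu(z)+\delta_{m+n,0}\int_{\mathbb T}z^m\bar z^n\,d\nu(z),\qquad (m,n)\in\mathbb N_+. \tag{2}$$

The "if" part was checked in Section 1 (integrate the second source over directions). We take "only if" as known. The other known facts are these; each follows from (b) or from Section 1.

**(a)** (Stochel–Szafraniec) *$\gamma$ is a complex moment sequence if and only if $\mathrm{PDE}(\gamma)\neq\varnothing$.* If $\Gamma\in\mathrm{PDE}(\gamma)$, take $(\mu,\nu)$ from (b). On $\mathbb N$ the circle term appears only at $(0,0)$, where it is $\nu(\mathbb T)$, so $\mu+\nu(\mathbb T)\delta_0$ represents $\gamma$. Conversely, if $\mu$ represents $\gamma$, then $\int_{\mathbb C^*}z^m\bar z^n\,d\mu+\mu(\{0\})\,\delta_{m+n,0}$ belongs to $\mathrm{PDE}(\gamma)$.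

**(c)** *If $\gamma$ has a representing measure $\mu$ with $\mu(\{0\})>0$, then $\mathrm{PDE}(\gamma)$ is infinite.* This was shown in the proof of Proposition A, part 1.

**(d)** *If $\gamma$ is determinate and its representing measure $\mu$ vanishes at $\{0\}$, then $\mathrm{PDE}(\gamma)$ is a singleton.* It is nonempty by (a). If $\Gamma\in\mathrm{PDE}(\gamma)$ is given by $(\mu_1,\nu_1)$ in (2), then $\mu_1+\nu_1(\mathbb T)\delta_0$ represents $\gamma$, hence equals $\mu$. So $\nu_1=0$ and $\mu_1=\mu|_{\mathbb C^*}$, and $\Gamma$ is determined.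

Consider (i): $\gamma$ is determinate, and (ii): $\mathrm{PDE}(\gamma)$ is a singleton. The example $\delta_0$ shows that (i) does not imply (ii). The question is whether (ii) implies (i). It does.

**Theorem 1.** If $\mathrm{PDE}(\gamma)$ is a singleton, then $\gamma$ is a determinate complex moment sequence, and its representing measure vanishes at $\{0\}$.

**Theorem 2 (classification).** For every $\gamma:\mathbb N\to\mathbb C$ exactly one of the following holds.

1. $\gamma$ is not a complex moment sequence, and $\mathrm{PDE}(\gamma)=\varnothing$.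
2. $\gamma$ is determinate with representing measure vanishing at $\{0\}$, and $\mathrm{PDE}(\gamma)$ is a singleton.
3. $\gamma$ is a complex moment sequence, either indeterminate or with representing measure charging $\{0\}$, and $\mathrm{PDE}(\gamma)$ has the cardinality of the continuum.

In particular $\mathrm{PDE}(\gamma)$ is a singleton if and only if $\gamma$ is determinate and its representing measure vanishes at $\{0\}$.

By Proposition A, what remains is the collapsed case: $\mu\ne\mu'$, no atoms at $0$, equal moments on $\mathbb N_+$. An atom at $0$ could be turned in different directions, but our measures have none. The way out is that positive definiteness sees a measure only through polynomials. To polynomials a measure may look as if it had mass at $0$, although it has none.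

## 3. How much mass at $0$ polynomials on a line can see

For a probability measure $\kappa$ on $\mathbb R$ with all moments finite, which $c$ have the property that the moments $\int t^kd\kappa-c\,\delta_{k,0}$ are still positive, that is, $\int|P|^2d\kappa\ge c|P(0)|^2$ for all polynomials $P$? The largest such $c$ is
$$\rho(\kappa)=\inf\Big\{\int p^2\,d\kappa:\ p\in\mathbb R[t],\ p(0)=1\Big\}\in[0,1].$$
The upper bound $1$ comes from $p=1$, and $\rho(\kappa)$ depends only on the moments of $\kappa$. By scaling, $\int p^2d\kappa\ge\rho(\kappa)p(0)^2$ for all $p\in\mathbb R[t]$ (trivially if $p(0)=0$). If $P=p_1+ip_2$ with $p_1,p_2\in\mathbb R[t]$, then $|P|^2=p_1^2+p_2^2$ on $\mathbb R$, so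
$$\int|P|^2\,d\kappa\ \ge\ \rho(\kappa)\,|P(0)|^2,\qquad P\in\mathbb C[t]. \tag{3}$$

**Examples.** Always $\kappa(\{0\})\le\rho(\kappa)$, since $\int p^2d\kappa\ge p(0)^2\kappa(\{0\})$. For $\kappa=\delta_a$ with $a\neq0$, the choice $p=1-t/a$ gives $\rho=0$. For $\kappa=(1-\varepsilon)u+\varepsilon\delta_0$ with $u$ uniform on $[-1,1]$ and $0\le\varepsilon\le1$, the polynomials $p=(1-t^2)^N$ give $\int p^2d\kappa\to\varepsilon$ by dominated convergence, so $\rho(\kappa)=\varepsilon=\kappa(\{0\})$. In these examples polynomials see only the true atom. Indeterminacy changes this.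

**Lemma B.** If $\kappa\ne\kappa'$ are probability measures on $\mathbb R$ with the same finite moments of all orders, then $\rho(\kappa)=\rho(\kappa')>0$.

*Proof.* The equality is clear, because $\rho$ depends only on the moments. Suppose $\rho(\kappa)=0$. We show $\kappa=\kappa'$ by comparing Stieltjes transforms. A polynomial $p$ with $p(0)=1$ and small $\int p^2d\kappa$ will bound their difference, provided $p$ is not small at the points $iy$. The first step arranges this.

**Step 1: make all zeros real.** Let $p\in\mathbb R[t]$, $p(0)=1$. Then $p(t)=\prod_j(1-a_jt)$, where the $a_j$ are the reciprocals of the zeros and nonreal $a_j$ occur in conjugate pairs. If $a=\alpha+i\beta$ is nonreal and $t\in\mathbb R$, then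
$$(1-at)(1-\bar at)=1-2\alpha t+(\alpha^2+\beta^2)t^2=(1-\alpha t)^2+\beta^2t^2\ge(1-\alpha t)^2\ge0.$$
Replace each conjugate pair of factors by $(1-\alpha t)^2$. The result is $\tilde p\in\mathbb R[t]$ with $\tilde p(0)=1$, $|\tilde p|\le|p|$ on $\mathbb R$, and $\tilde p(t)=\prod_j(1-b_jt)$ with all $b_j$ real. Hence
$$|\tilde p(iy)|^2=\prod_j(1+b_j^2y^2)\ge1,\qquad y\in\mathbb R.$$

**Step 2: bound the difference of the Stieltjes transforms.** For $z\notin\mathbb R$ put $F(z)=\int\frac{d\kappa(t)}{t-z}$ and $F'(z)=\int\frac{d\kappa'(t)}{t-z}$ (the prime is not a derivative). For a polynomial $q$, the function $t\mapsto\frac{q(t)-q(z)}{t-z}$ is a polynomial in $t$, so it has the same integral under $\kappa$ and $\kappa'$. Rearranging,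
$$q(z)\,\big(F(z)-F'(z)\big)=\int\frac{q(t)}{t-z}\,d\kappa(t)-\int\frac{q(t)}{t-z}\,d\kappa'(t).$$
Take $z=iy$ with real $y\ne0$ and $q=\tilde p$. We have $|t-iy|\ge|y|$, and by Cauchy–Schwarz
$$\int|\tilde p|\,d\kappa\le\Big(\int\tilde p^2d\kappa\Big)^{1/2}\le\Big(\int p^2d\kappa\Big)^{1/2}.$$
The same bound holds for $\int|\tilde p|\,d\kappa'$, because $\int\tilde p^2d\kappa'=\int\tilde p^2d\kappa$. Since $|\tilde p(iy)|\ge1$,
$$|F(iy)-F'(iy)|\le\frac2{|y|}\Big(\int p^2\,d\kappa\Big)^{1/2}.$$

**Step 3: conclude.** The infimum over $p$ is $0$, so $F(iy)=F'(iy)$ for all real $y\neq0$. Both functions are holomorphic off $\mathbb R$, so $F=F'$ in each half-plane by the identity theorem. By Stieltjes inversion (a finite measure on $\mathbb R$ is determined by its Stieltjes transform) $\kappa=\kappa'$, a contradiction. $\square$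

This settles the collapsed example, and with it every measure on one line.

**Proposition C (one line).** Let $\kappa$ be a probability measure on $\mathbb R$ with finite moments $s_k=\int t^kd\kappa$, and assume that another probability measure on $\mathbb R$ has the same moments. Then $\gamma_{m,n}=s_{m+n}$, $(m,n)\in\mathbb N$, has infinitely many positive definite extensions.

*Proof.* Let $\rho=\rho(\kappa)$, which is positive by Lemma B. For $\alpha\in[0,\pi)$ put
$$\Gamma^\alpha_{m,n}=s_{m+n}-\rho\,\delta_{m+n,0}+\rho\,\delta_{m+n,0}\,e^{i(m-n)\alpha},\qquad (m,n)\in\mathbb N_+ .$$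
On $\mathbb N$ the correction appears only at $(0,0)$, where it is $-\rho+\rho=0$. With $P(t)=\sum\lambda_{m,n}t^{m+n}$, identity (1) gives
$$\sum\lambda_{m,n}\bar\lambda_{p,q}\Gamma^\alpha_{m+q,n+p}=\Big(\int|P|^2d\kappa-\rho|P(0)|^2\Big)+\rho\,\Big|\sum_{m+n=0}\lambda_{m,n}e^{i(m-n)\alpha}\Big|^2\ge0$$
by (3). The values $\Gamma^\alpha_{1,-1}=s_0-\rho+\rho e^{2i\alpha}$ are pairwise distinct. $\square$

Here mass $\rho$ was removed at $0$ in the direction $0$ of the line and put back in the direction $\alpha$. For a measure spread over many lines, the obvious imitation is to choose one direction $\beta$, remove $c\,\delta_{m+n,0}e^{i(m-n)\beta}$ with some $c>0$, and put $c$ back elsewhere. This fails as soon as the measure, regarded as a measure on lines through $0$, gives mass $0$ to the line in direction $\beta$. To see this, let $\sigma$ be the distribution of the direction $\theta\in[0,\pi)$ of that line. Positivity after the removal, tested on $\lambda$ supported on $m+n=0$, would require $\int|\tau|^2d\sigma\ge c|\tau(\beta)|^2$ for every trigonometric polynomial $\tau$ in $e^{2i\theta}$.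 But $\tau_N(\theta)=\big(\tfrac12(1+e^{2i(\theta-\beta)})\big)^N$ has $\tau_N(\beta)=1$ and $|\tau_N|=|\cos(\theta-\beta)|^N\to1_{\{\beta\}}$ on $[0,\pi)$, so $\int|\tau_N|^2d\sigma\to\sigma(\{\beta\})=0$. The removal has to be spread over all lines at once, each line losing what it can afford. Two things are needed: on enough lines there must be something to remove, and the removed total must be put back so that $\gamma$ does not change.

## 4. Slicing the plane into lines through the origin

The map $(\theta,t)\mapsto te^{i\theta}$ is a Borel isomorphism of $[0,\pi)\times(\mathbb R\setminus\{0\})$ onto $\mathbb C^*$; note that $t$ may be negative. If $z=te^{i\theta}$, then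
$$z^m\bar z^n=t^{m+n}e^{i(m-n)\theta},$$
also for $t<0$. Put $k=m+n$. The pairs in $\mathbb N_+$ are exactly $(m,n)=(k+j,-j)$ with $k\ge0$ and $j\in\mathbb Z$, and then $m-n=k+2j$. So $\mathbb N_+$ provides, for each power $t^k$, *all* frequencies congruent to $k$ mod $2$. On $\mathbb N$ one has only $|m-n|\le k$, and for $k=0$ nothing but the total mass. This is where the half-plane is used.

We recall two textbook facts. A complex Borel measure on the circle $\mathbb R/\pi\mathbb Z$ is determined by its Fourier coefficients, the integrals of $e^{2ij\theta}$, $j\in\mathbb Z$. A finite Borel measure $M$ on $[0,\pi)\times\mathbb R$ with marginal $\sigma$ on $[0,\pi)$ can be disintegrated: $M(d\theta,dt)=\sigma(d\theta)\kappa_\theta(dt)$ with a Borel family of probability measures $\kappa_\theta$ on $\mathbb R$. For example, if $M$ is carried by finitely many lines $\{\theta_i\}\times\mathbb R$, then $\sigma=\sum_i\sigma_i\delta_{\theta_i}$ and $\kappa_{\theta_i}$ is the normalized restriction to the $i$-th line (for $\sigma_i>0$).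

**Lemma D.** Let $M,M'$ be finite Borel measures on $[0,\pi)\times\mathbb R$ with $\int|t|^kdM<\infty$ and $\int|t|^kdM'<\infty$ for all $k\ge0$, such that (with $0^0=1$)
$$\int t^ke^{i(k+2j)\theta}\,dM=\int t^ke^{i(k+2j)\theta}\,dM',\qquad k\ge0,\ j\in\mathbb Z. \tag{4}$$
Then $M$ and $M'$ have the same marginal $\sigma$ on $[0,\pi)$. The disintegrations $M=\sigma(d\theta)\kappa_\theta(dt)$, $M'=\sigma(d\theta)\kappa'_\theta(dt)$ can be chosen so that all moments of all $\kappa_\theta,\kappa'_\theta$ are finite, and there is a $\sigma$-null set $N_0$ such that $\kappa_\theta$ and $\kappa'_\theta$ have the same moments for $\theta\notin N_0$. The function $\theta\mapsto\rho(\kappa_\theta)$ is Borel, and $\rho(\kappa_\theta)=\rho(\kappa'_\theta)$ for $\theta\notin N_0$.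

*Proof.* **Step 1: equal marginals.** For $k=0$, (4) says that the two marginals have the same integrals of $e^{2ij\theta}$ for all $j\in\mathbb Z$. Viewed on $\mathbb R/\pi\mathbb Z$ they have the same Fourier coefficients, so they coincide.

**Step 2: finite moments on every line.** Since $\int\big(\int|t|^kd\kappa_\theta\big)d\sigma=\int|t|^kdM<\infty$, the inner integral is finite for $\sigma$-a.e. $\theta$. The set of $\theta$ where it is infinite for some $k$, for $\kappa$ or for $\kappa'$, is a Borel $\sigma$-null set. Redefine both kernels there as $\delta_1$. Now $s_k(\theta)=\int t^kd\kappa_\theta$ and $s'_k(\theta)=\int t^kd\kappa'_\theta$ are finite for all $\theta$, are Borel, and lie in $L^1(\sigma)$.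

**Step 3: equal moments on almost every line.** Fix $k$. By (4),
$$\int e^{2ij\theta}\,e^{ik\theta}s_k(\theta)\,d\sigma=\int e^{2ij\theta}\,e^{ik\theta}s'_k(\theta)\,d\sigma\qquad\text{for all }j\in\mathbb Z.$$
So the complex measures $e^{ik\theta}s_k\,d\sigma$ and $e^{ik\theta}s'_k\,d\sigma$, viewed on $\mathbb R/\pi\mathbb Z$, coincide. (For odd $k$ the function $e^{ik\theta}$ on $[0,\pi)$ is not continuous on the circle, but it is a bounded Borel function, and this suffices.) Hence $s_k=s'_k$ $\sigma$-a.e. The union over $k$ of the exceptional null sets is a null set $N_0$. For $\theta\notin N_0$ the moments agree, and so does $\rho$.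

**Step 4: measurability of $\rho$.** Fix $\theta$. For $p=1+c_1t+\dots+c_dt^d$ the integral $\int p^2d\kappa_\theta$ is a polynomial in $c_1,\dots,c_d$, hence continuous in them. So the infimum defining $\rho(\kappa_\theta)$ may be taken over the countably many $p\in\mathbb Q[t]$ with $p(0)=1$. For each of these, $\theta\mapsto\int p^2d\kappa_\theta$ is a finite linear combination of the Borel functions $s_k$. A countable infimum of Borel functions is Borel. $\square$

## 5. Removing mass on all lines and putting it back on one

**Proposition E.** Let $\mu\ne\mu'$ be representing measures of $\gamma$ with $\mu(\{0\})=\mu'(\{0\})=0$. Then $\mathrm{PDE}(\gamma)$ has at least two elements.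

*Proof.* Put $\Gamma_{m,n}=\int_{\mathbb C^*}z^m\bar z^nd\mu$ and $\Gamma'_{m,n}=\int_{\mathbb C^*}z^m\bar z^nd\mu'$ on $\mathbb N_+$. Both lie in $\mathrm{PDE}(\gamma)$ by Section 1. If $\Gamma\ne\Gamma'$ we are done, so assume $\Gamma=\Gamma'$.

**Step 1: pass to lines.** Transport $\mu,\mu'$ by the inverse of $(\theta,t)\mapsto te^{i\theta}$ to finite Borel measures $M\ne M'$ on $[0,\pi)\times\mathbb R$. Their absolute moments in $t$ are those of $|z|$, hence finite, and $\Gamma=\Gamma'$ is exactly (4). Lemma D gives $\sigma$, $\kappa_\theta$, $\kappa'_\theta$, $N_0$ and the Borel function $\rho(\theta)=\rho(\kappa_\theta)$.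

**Step 2: on a non-negligible set of lines there is something to remove.** Let
$$E=\{\theta:\kappa_\theta\ne\kappa'_\theta\}=\bigcup_{q\in\mathbb Q}\{\theta:\kappa_\theta((-\infty,q])\ne\kappa'_\theta((-\infty,q])\}.$$
The two sets agree because a distribution function is right-continuous and so is determined by its values on $\mathbb Q$; thus $E$ is Borel. If $\sigma(E)$ were $0$, then $M$ and $M'$ would coincide. So $\sigma(E)>0$. For $\theta\in E\setminus N_0$ the measures $\kappa_\theta\ne\kappa'_\theta$ have the same moments, and Lemma B gives $\rho(\theta)>0$. Since $0\le\rho\le1$ and $\sigma$ is finite,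
$$c:=\int_{[0,\pi)}\rho\,d\sigma\in(0,\infty).$$

**Step 3: define the new extensions.** Remove mass $\rho(\theta)$ at $0$ on the line in direction $\theta$, for all $\theta$, and put the total $c$ back in one direction $\alpha\in[0,\pi)$:
$$\Gamma^\alpha_{m,n}=\Gamma_{m,n}-\delta_{m+n,0}\int e^{i(m-n)\theta}\rho(\theta)\,d\sigma(\theta)+c\,\delta_{m+n,0}\,e^{i(m-n)\alpha},\qquad(m,n)\in\mathbb N_+.$$

**Step 4: $\Gamma^\alpha$ extends $\gamma$.** The only pair in $\mathbb N$ with $m+n=0$ is $(0,0)$, and there the two added terms are $-c+c=0$.

**Step 5: $\Gamma^\alpha$ is positive definite.** Let $\{\lambda_{m,n}\}$ be finitely supported and put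
$$P_\theta(t)=\sum\lambda_{m,n}\,t^{m+n}e^{i(m-n)\theta},\qquad\text{so that}\qquad P_\theta(0)=\sum_{m+n=0}\lambda_{m,n}e^{i(m-n)\theta}.$$
For each $\theta$ this is a polynomial in $t$, because $m+n\ge0$. The part of the double sum that comes from $\Gamma$ is
$$\int\sum\lambda_{m,n}\bar\lambda_{p,q}\,t^{(m+n)+(p+q)}e^{i((m-n)-(p-q))\theta}\,dM=\int\!\!\int|P_\theta(t)|^2\,d\kappa_\theta(t)\,d\sigma(\theta).$$
By (1), the other two terms contribute $-\int\rho(\theta)|P_\theta(0)|^2d\sigma(\theta)$ and $c|P_\alpha(0)|^2$. Altogether
$$\sum\lambda_{m,n}\bar\lambda_{p,q}\Gamma^\alpha_{m+q,n+p}=\int\Big(\int|P_\theta(t)|^2d\kappa_\theta(t)-\rho(\theta)|P_\theta(0)|^2\Big)d\sigma(\theta)+c\,|P_\alpha(0)|^2\ \ge0, \tag{5}$$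
because the bracket is nonnegative for every $\theta$ by (3).

**Step 6: the extensions are distinct.** We have $\Gamma^\alpha_{1,-1}=\text{const}+c\,e^{2i\alpha}$ with $c>0$, and these values are pairwise distinct for $\alpha\in[0,\pi)$. So $\mathrm{PDE}(\gamma)$ is even infinite in this case. $\square$

**Proof of Theorem 1.** Let $\mathrm{PDE}(\gamma)$ be a singleton. By (a), $\gamma$ is a complex moment sequence. By (c), every representing measure vanishes at $\{0\}$. Two distinct representing measures would, by Proposition E, give two elements of $\mathrm{PDE}(\gamma)$. So $\gamma$ is determinate. $\blacksquare$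

**Proof of Theorem 2.** The three descriptions of $\gamma$ are mutually exclusive and cover all cases, so it suffices to find $\mathrm{PDE}(\gamma)$ in each. If $\gamma$ is not a complex moment sequence, then $\mathrm{PDE}(\gamma)=\varnothing$ by (a). If $\gamma$ is determinate without mass at $0$, then $\mathrm{PDE}(\gamma)$ is a singleton by (d). In the remaining case $\mathrm{PDE}(\gamma)$ is nonempty by (a) and not a singleton by Theorem 1, so it has two distinct elements. It is convex, because both defining conditions pass to convex combinations, so it contains the segment between them and has at least the cardinality of the continuum. It is a subset of $\mathbb C^{\mathbb N_+}$ with $\mathbb N_+$ countable, which has the cardinality of the continuum. $\blacksquare$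

## 6. Determinacy read off from translates

Theorem 2 treats the origin as a special point. Translation removes this asymmetry. For $w\in\mathbb C$ let
$$\gamma^w_{m,n}=\sum_{j\le m,\ k\le n}\binom mj\binom nk(-w)^{m-j}(-\bar w)^{n-k}\gamma_{j,k},\qquad (m,n)\in\mathbb N.$$
If $\Lambda$ is the linear functional on polynomials in $z,\bar z$ with $\Lambda(z^j\bar z^k)=\gamma_{j,k}$, then $\gamma^w_{m,n}=\Lambda((z-w)^m(\bar z-\bar w)^n)$. For instance, if $\gamma$ is represented by $\delta_1$, then $\gamma^1$ is represented by $\delta_0$.

**Corollary 3.** For any $\gamma:\mathbb N\to\mathbb C$ the following are equivalent: (1) $\gamma$ is a determinate complex moment sequence; (2) $\mathrm{PDE}(\gamma^w)$ is a singleton for some $w\in\mathbb C$; (3) $\mathrm{PDE}(\gamma^w)$ is a singleton for all $w\in\mathbb C$ outside a countable set. In this case the exceptional $w$ are exactly the atoms of the representing measure.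

*Proof.* If $\mu$ represents $\gamma$, then its image under $z\mapsto z-w$ represents $\gamma^w$, by the binomial theorem. Since $\gamma^w$ corresponds to the functional $f\mapsto\Lambda(f(\cdot-w))$, we have $(\gamma^w)^{-w}=\gamma$, so translation by $w$ is the inverse map. Thus we have a bijection between the representing measures of $\gamma$ and those of $\gamma^w$, under which an atom at $w$ becomes an atom at $0$. Theorem 2, applied to $\gamma^w$, says that $\mathrm{PDE}(\gamma^w)$ is a singleton if and only if $\gamma$ is determinate and its representing measure has no atom at $w$. This gives (2)$\Rightarrow$(1) and the last sentence. A finite measure has at most countably many atoms, which gives (1)$\Rightarrow$(3). Finally (3)$\Rightarrow$(2), because $\mathbb C$ is uncountable. $\square$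

## 7. The largest mass at the origin

In the proof of Proposition E we removed mass $\int\rho\,d\sigma$ and stayed positive. This amount is optimal in the following sense.

Let $\Gamma$ be positive definite on $\mathbb N_+$ and let $(\mu,\nu)$ be any pair representing it as in (2). Let $M$ on $[0,\pi)\times\mathbb R$ be the sum of the transport of $\mu$ by $z=te^{i\theta}$ and the image of $\nu$ under $e^{i\theta}\mapsto(\theta\bmod\pi,\,0)$. Then
$$\Gamma_{m,n}=\int t^{m+n}e^{i(m-n)\theta}\,dM\qquad(0^0=1).$$
Indeed, on $t=0$ the integrand vanishes unless $m+n=0$, and then $m-n=2m$ is even, so $e^{i(m-n)\theta}$ depends only on $\theta$ mod $\pi$. The measures $\mu$ and $\nu$ are finite, since $\mu(\mathbb C^*)+\nu(\mathbb T)=\Gamma_{0,0}$, and all absolute moments of $M$ in $t$ are finite. If two pairs represent the same $\Gamma$, their measures $M$ satisfy (4). By Lemma D the marginal $\sigma$, the moments of $\kappa_\theta$ for $\sigma$-a.e. $\theta$, and hence $\rho(\kappa_\theta)$ a.e., depend only on $\Gamma$. Denote them $\sigma_\Gamma$ and $\rho_\Gamma$.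

**Theorem 4.** $\displaystyle\max\{\nu(\mathbb T):(\mu,\nu)\text{ represents }\Gamma\}=\int\rho_\Gamma\,d\sigma_\Gamma$, and the maximum is attained. Consequently, if $\gamma$ has two distinct representing measures without atom at $0$ whose moments agree on $\mathbb N_+$, then $\gamma$ has a representing measure with an atom at $0$.

*Proof.* **Step 1: no pair does better.** If $p(0)=1$, then $\kappa_\theta(\{0\})\le\int p^2d\kappa_\theta$, so $\kappa_\theta(\{0\})\le\rho_\Gamma(\theta)$ a.e. The transport of $\mu$ does not charge $t=0$, so
$$\nu(\mathbb T)=M([0,\pi)\times\{0\})=\int\kappa_\theta(\{0\})\,d\sigma_\Gamma\le\int\rho_\Gamma\,d\sigma_\Gamma.$$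

**Step 2: some pair attains the bound.** Let $\nu_0$ be the image of $\rho_\Gamma\,d\sigma_\Gamma$ under $\theta\mapsto e^{i\theta}$. The computation (5) without its last term shows that $\Gamma_{m,n}-\delta_{m+n,0}\int_{\mathbb T}z^m\bar z^nd\nu_0$ is positive definite on $\mathbb N_+$. By (b) it is represented by some pair $(\mu_1,\nu_1)$. Then $(\mu_1,\nu_1+\nu_0)$ represents $\Gamma$ and $(\nu_1+\nu_0)(\mathbb T)\ge\nu_0(\mathbb T)=\int\rho_\Gamma d\sigma_\Gamma$. By Step 1 equality holds.

**Step 3: the consequence.** Let $\Gamma$ be the common sequence of the two measures on $\mathbb N_+$. By Step 2 of the proof of Proposition E, $\int\rho_\Gamma\,d\sigma_\Gamma>0$. Restricting the representation $(\mu_1,\nu_1+\nu_0)$ of $\Gamma$ to $\mathbb N$, as in (a), shows that $\mu_1+(\nu_1+\nu_0)(\mathbb T)\,\delta_0$ represents $\gamma$. It has an atom at $0$. $\square$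

For the log-normal $\gamma_{m,n}=e^{(m+n)^2/2}$ of Section 1 we conclude that some representing measure charges the origin, although no $\mu_s$ does.

## 8. Lines through the origin in $\mathbb R^d$

For $d\ge2$ let $S^{d-1}$ be the unit sphere. Call a polynomial function $a$ on it of *parity* $k$ if $a(-u)=(-1)^ka(u)$. Let $A_d$ be the $*$-algebra of functions on $\mathbb R^d\setminus\{0\}$ of the form
$$f(tu)=\sum_kt^ka_k(u)\qquad(\text{finite sum},\ k\ge0,\ t\ne0,\ u\in S^{d-1}),$$
where $a_k$ is the restriction to $S^{d-1}$ of a complex polynomial and has parity $k$; the same formula defines $A_1$. The parity condition makes the formula consistent under $(t,u)\mapsto(-t,-u)$. The function $f$ determines the $a_k$, since for fixed $u$ the right side is a polynomial in $t$. Products and conjugates stay in $A_d$, because $(fg)_k=\sum_ia_ib_{k-i}$ again has parity $k$. Polynomials on $\mathbb R^d$ belong to $A_d$: here $a_k$ is the homogeneous part of degree $k$ restricted to the sphere, and $a_0$ is the constant $p(0)$. For $d=2$ the functions of parity $k$ on the circle are spanned by $e^{il\theta}$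 with $l\equiv k$ mod $2$, so $A_2$ is the span of the $z^m\bar z^n$, $(m,n)\in\mathbb N_+$.

**Theorem 5.** Let $d\ge2$ and let $\Lambda$ be a moment functional on $\mathbb C[x_1,\dots,x_d]$, i.e. $\Lambda(p)=\int p\,d\mu$ for some measure $\mu$ on $\mathbb R^d$. If $\Lambda$ has only one linear extension $L:A_d\to\mathbb C$ with $L(|f|^2)\ge0$ for all $f\in A_d$, then $\Lambda$ is determinate and its representing measure has no atom at $0$.

For $d=1$ this fails. The sphere $S^0$ is $\{1,-1\}$ and $f(t)=\sum t^ka_k(1)$ is a polynomial, so $A_1$ consists of polynomials only and the extension is always unique. Yet $\Lambda(p)=p(0)$ has an atom at $0$, and the log-normal functional is indeterminate.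

*Proof.* **Step 1: directions at the origin.** For $v\in S^{d-1}$ put $\varepsilon_v(f)=a_0(v)$. Since $(fg)_0=a_0b_0$ and $(\bar f)_0=\overline{a_0}$, this is a $*$-character of $A_d$; in particular $\varepsilon_v(|f|^2)=|a_0(v)|^2$. Also $\varepsilon_v(p)=p(0)$ for polynomials $p$. Choose a Borel set $H$ with $S^{d-1}=H\sqcup(-H)$, for example the $u$ whose first nonzero coordinate is positive. It is infinite because $d\ge2$. If $u\neq v$ lie in $H$, then $v\ne\pm u$, and the even function $a(x)=(x\cdot u)^2$ has $a(u)=1$, while $a(v)<1$ by the equality case of Cauchy–Schwarz. So $v\mapsto\varepsilon_v$ is injective on $H$.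

**Step 2: no representing measure has an atom at $0$.** Let $\mu$ represent $\Lambda$. Each $f\in A_d$ is integrable on $\mathbb R^d\setminus\{0\}$, since $|f(x)|\le\sum C_k|x|^k$ and $|x|^k\le1+|x|^{2k}$, where $|x|^{2k}$ is a polynomial. If $c=\mu(\{0\})>0$, then the functionals $f\mapsto\int_{\mathbb R^d\setminus\{0\}}f\,d\mu+c\,\varepsilon_v(f)$, $v\in H$, are nonnegative on $|f|^2$, equal $\Lambda$ on polynomials, and are pairwise distinct. This contradicts uniqueness.

**Step 3: a replacement for Fourier coefficients.** *If $\eta$ is a finite complex measure on $H$ and $\int_Ha\,d\eta=0$ for all polynomials $a$ of parity $k$ on the sphere, then $\eta=0$.* With $\iota(u)=-u$ put $\tilde\eta=\eta+(-1)^k\iota_*\eta$ on $S^{d-1}$. Then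
$$\int a\,d\tilde\eta=\int_Ha(u)\,d\eta+(-1)^k\int_Ha(-u)\,d\eta.$$
If $a$ has parity $k$, this equals $2\int_Ha\,d\eta=0$. If $a$ has parity $k+1$, the two terms cancel. Every polynomial is a sum of an even and an odd one, so $\tilde\eta$ annihilates all polynomials on $S^{d-1}$. By the Stone–Weierstrass and Riesz theorems $\tilde\eta=0$. Since $\iota_*\eta$ lives on $-H$, restriction to $H$ gives $\eta=0$.

**Step 4: slice.** Suppose $\mu\ne\mu'$ represent $\Lambda$. By Step 2 neither has an atom at $0$. Integration against each of them over $\mathbb R^d\setminus\{0\}$ is a positive extension of $\Lambda$, so by uniqueness $L(f)=\int f\,d\mu=\int f\,d\mu'$ on $A_d$. The map $(u,t)\mapsto tu$ is a Borel isomorphism of $H\times(\mathbb R\setminus\{0\})$ onto $\mathbb R^d\setminus\{0\}$. Transport $\mu,\mu'$ to $M\ne M'$ on $H\times\mathbb R$. For $a$ of parity $k$, the function $tu\mapsto t^ka(u)$ is in $A_d$, so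
$$\int t^ka(u)\,dM=\int t^ka(u)\,dM'.$$
For $k=0$, Step 3 applied to the difference of the marginals on $H$ shows that they are the same measure $\sigma$. Disintegrate $M=\sigma(du)\kappa_u(dt)$ and $M'=\sigma(du)\kappa'_u(dt)$, and modify the kernels on a null set so that all moments are finite, as in Step 2 of Lemma D. For each $k$, Step 3 applied to $(s_k-s'_k)\,d\sigma$, where $s_k(u)=\int t^kd\kappa_u$ and $s'_k(u)=\int t^kd\kappa'_u$, gives $s_k=s'_k$ $\sigma$-a.e. So $\kappa_u$ and $\kappa'_u$ have the same moments for $\sigma$-a.e. $u$.

**Step 5: remove and put back.** As in Step 2 of Proposition E, $M\ne M'$ forces $\kappa_u\ne\kappa'_u$ on a set of positive $\sigma$-measure. The function $\rho(u)=\rho(\kappa_u)$ is Borel by the argument of Lemma D, Step 4, and Lemma B gives $c=\int_H\rho\,d\sigma\in(0,\infty)$. For $v\in H$ put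
$$L_v(f)=L(f)-\int_H\varepsilon_u(f)\rho(u)\,d\sigma(u)+c\,\varepsilon_v(f).$$
On a polynomial $p$ the two added terms are $-c\,p(0)+c\,p(0)=0$, so $L_v=L=\Lambda$ there. For $f\in A_d$,
$$L_v(|f|^2)=\int_H\Big(\int\Big|\sum_kt^ka_k(u)\Big|^2d\kappa_u(t)-\rho(u)|a_0(u)|^2\Big)d\sigma(u)+c\,|a_0(v)|^2\ \ge0,$$
by (3) applied, for each $u$, to the polynomial $t\mapsto\sum_kt^ka_k(u)$. Since $c>0$ and the $\varepsilon_v$, $v\in H$, are pairwise distinct, so are the $L_v$. These are infinitely many positive extensions of $\Lambda$, which contradicts uniqueness. Hence $\Lambda$ is determinate, and by Step 2 its representing measure has no atom at $0$. $\square$
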